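# Lyapunov exponents of the planar directed polymer: sharp asymptotics from gaps, blocks and box masses

## 1. Gaps, blocks and the mass between two boxes

Let $(S_n)_{n\ge0}$ be the simple random walk on $\mathbb Z^2$, with law $\mathbf P$ and expectation $\mathbf E$, started at $0$ unless we condition otherwise, and $q_n(z)=\mathbf P(S_n=z)$. Let $\omega=(\omega_{n,x})_{n\ge0,x\in\mathbb Z^2}$ be i.i.d. with law $\mathbb P$, such that
$$\mathbb E[\omega_{1,0}]=0,\qquad \mathrm{Var}(\omega_{1,0})=1,\qquad \lambda(\beta)=\log\mathbb E[e^{\beta\omega_{1,0}}]<\infty\ \text{ for }\beta\in(-\beta_0,\beta_0),$$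
for some $\beta_0>0$. Put $\xi_{n,x}=e^{\beta\omega_{n,x}-\lambda(\beta)}$. These are positive weights of mean $1$. The basic object is the random kernel
$$Z_{m,n}(x,y)=\mathbf E\Big[\prod_{k=m+1}^n\xi_{k,S_k}\mathbf 1_{S_n=y}\,\Big|\,S_m=x\Big],\qquad Z_n(x)=\sum_yZ_{0,n}(x,y).$$
For instance $Z_{0,2}(0,0)=\frac1{16}\,\xi_{2,0}\sum_{|x|=1}\xi_{1,x}$. Kernels compose as matrices, $Z_{m,n}=Z_{m,r}Z_{r,n}$. Over disjoint time intervals they are independent, their law is invariant under shifts of space and time, and $\mathbb E Z_{m,n}(x,y)=q_{n-m}(y-x)$.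

**The time scale.** Let
$$\sigma^2(\beta)=e^{\lambda(2\beta)-2\lambda(\beta)}-1=\mathrm{Var}(\xi_{1,0}),\qquad R_N=\sum_{n=1}^Nq_{2n}(0).$$
Here $R_N$ is the expected number of meetings, at times $1,\dots,N$, of two independent walks started together. By strict convexity of $\lambda$, $\sigma^2(\beta)>0$ for $\beta>0$; since $\lambda(\beta)=\beta^2/2+o(\beta^2)$, $\sigma^2(\beta)\sim\beta^2$. (For Gaussian $\omega$, $\lambda(\beta)=\beta^2/2$ and $\sigma^2=e^{\beta^2}-1$.) For $\beta$ small, $N=N(\beta)$ denotes the largest even integer with $R_N\le1/\sigma^2(\beta)$.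

**Boxes and box masses.** Let $\mathbb Z^2_{\rm even}=\{z:|z|_1\text{ even}\}$, $L=2\lfloor\sqrt N/2\rfloor$, and
$$A_e=(Le+[0,L)^2)\cap\mathbb Z^2_{\rm even},\qquad e\in\mathbb Z^2 .$$
As $L$ is even, the $A_e$ are exact translates of each other, and they partition $\mathbb Z^2_{\rm even}$. For $T\in\mathbb N=\{1,2,\dots\}$ set
$$z(A,A')=\frac1N\sum_{v\in A,\,w\in A'}Z_{0,TN}(v,w),\qquad z(A_0)=\sum_ez(A_0,A_e),\qquad a_{p,T}(\beta)=\mathbb E[z(A_0)^p].$$
We have $\mathbb Ez(A_0)=|A_0|/N=\frac{L^2}{2N}$. For example $N=64$ gives $L=8$, $|A_0|=32$, $\mathbb Ez(A_0)=\frac12$. For $N$ large, $\frac12\sqrt N\le L\le\sqrt N$ and $\mathbb Ez(A_0)\in[\frac14,\frac12]$.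

**The construction.** Cut time into $k$ periods. Each is a gap of even length $n_i\in[N,2N)$ followed by a block of length $TN$. Let $B_1,\dots,B_k$ be i.i.d. copies of the kernel $Z_{0,TN}$, and let $\Gamma_1,\dots,\Gamma_k$ be independent of each other and of the $B_i$, with $\Gamma_i$ distributed as $Z_{0,n_i}$. Then
$$Z=(\delta_0\Gamma_1B_1\Gamma_2B_2\cdots\Gamma_kB_k)(1) \tag{1.1}$$
has the law of $Z_n(0)$ with $n=n_1+\dots+n_k+kTN$, and the $B_i$ can be kept fixed while the $n_i$ vary. A gap forgets where inside a box the previous block ended; averaging over its length makes it even more regular. A block is long compared with a gap when $T$ is large.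

**What it is for.** We want the exponential growth rate of $\mathbb E[Z_n(0)^p]$ as $n\to\infty$, up to a factor $1+o(1)$ as $\beta\downarrow0$. The construction replaces this limit $n\to\infty$ by the single number $a_{p,T}(\beta)$, with an error $o(T)$ that is uniform in small $\beta$. For fixed $T$, $a_{p,T}(\beta)$ converges as $\beta\downarrow0$.

Conventions: $C,c>0$ are constants that may change from line to line, and "$\beta$ small" means $0<\beta\le$ a threshold depending on the parameters mentioned.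

## 2. Lyapunov exponents on the scale $e^{-\pi/\sigma^2(\beta)}$

Write $Z_N^{\beta,\omega}=Z_N(0)=\mathbf E[\exp(\sum_{k=1}^N(\beta\omega_{k,S_k}-\lambda(\beta)))]$, a positive random variable of mean $1$. For $p>0$ and $\beta\in(0,\beta_0/\max\{1,p\})$, the Lyapunov exponent of order $p$ is
$$\mathtt F_p(\beta)=\lim_{N\to\infty}\frac1N\log\mathbb E\big[(Z_N^{\beta,\omega})^p\big].$$
The limit exists. With $\mu_n(y)=Z_{0,n}(0,y)/Z_n(0)$ we have $Z_{n+m}(0)=Z_n(0)\sum_y\mu_n(y)\sum_wZ_{n,n+m}(y,w)$. By Jensen under $\mu_n$ and independence, $\mathbb E[Z_{n+m}^p]\ge\mathbb E[Z_n^p]\,\mathbb E[Z_m^p]$ for $p<1$ (concavity), and $\le$ for $p\ge1$ (convexity). So the logarithm is super-additive, respectively sub-additive. It is $\le0$ for $p<1$ and $\ge0$ for $p\ge1$ by Jensen, so the limit is finite.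

For $p\ne1$ these rates vanish as $\beta\downarrow0$. The question, posed as a conjecture in Quentin Berger, Shuta Nakajima, "Sharp behavior of the free energy for the two-dimensional directed polymer model", arXiv:2605.30707 (2026), is whether they have an exact asymptotic: is there, for each $p\ne1$, a constant $c_p$, negative for $p<1$ and positive for $p>1$, with $\mathtt F_p(\beta)\sim c_pe^{-\pi/\sigma^2(\beta)}$ as $\beta\downarrow0$? The answer is yes.

**Theorem A.** For every $p\in(0,1)\cup(1,\infty)$ the limit $c_p=\lim_{\beta\downarrow0}e^{\pi/\sigma^2(\beta)}\mathtt F_p(\beta)$ exists in $\mathbb R$, with $c_p<0$ for $p<1$ and $c_p>0$ for $p>1$. Hence $\mathtt F_p(\beta)\sim c_pe^{-\pi/\sigma^2(\beta)}$.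

**Theorem B.** Let $\alpha=\gamma_E+\log16-\pi$.

1. $c_p=e^\alpha\chi_p$ with $\chi_p=\lim_{T\to\infty}\frac1T\log\mathbb E\big[\mathscr Z^0_{0,T}([0,1)^2\times\mathbb R^2)^p\big]$ ($T\in\mathbb N$; this limit exists), where $\mathscr Z^0$ is the Stochastic Heat Flow with parameter $\vartheta=0$ described below. In particular $c_p$ does not depend on the law of $\omega$.
2. $c_2=16e^{-\pi}$.
3. With $c_1:=0$, $p\mapsto c_p$ is convex on $(0,\infty)$, and $e^{\pi/\sigma^2(\beta)}\mathtt F_p(\beta)\to c_p$ uniformly for $p$ in compact subsets of $(0,\infty)$. Moreover $c_p\le16e^{-\pi}(p-1)$ for $1\le p\le2$, and $c_p\ge16e^{-\pi}(p-1)$ for $p\in(0,1]\cup[2,\infty)$.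

Two results are taken as given.

**Known bounds.** There are universal constants $c,c'>0$ such that, as $\beta\downarrow0$: (i) for $p\in(0,1)$, $-c\,(p\wedge(1-p))e^{-\pi/\sigma^2(\beta)}\le\mathtt F_p(\beta)\le-c'(p\wedge(1-p))e^{-\pi/\sigma^2(\beta)}$; (ii) for $p>1$, $c'(p-1)e^{-\pi/\sigma^2(\beta)}\le\mathtt F_p(\beta)\le(p-1)\mathtt F_{\lceil p\rceil}(\beta)$. We use them only for the sign of $c_p$.

**Convergence to the Stochastic Heat Flow (SHF)** (Caravenna–Sun–Zygouras, *The critical 2d Stochastic Heat Flow*, Invent. Math. 233 (2023), Theorem 1.1). Let $\beta_N$ satisfy $\sigma^2(\beta_N)=\frac1{R_N}\big(1+\frac{\vartheta+o(1)}{\log N}\big)$. Then the random measures $\frac N4Z^-_{[[Ns]],[[Nt]]}([[\sqrt Nx]],[[\sqrt Ny]])\,dx\,dy$ on $\mathbb R^2\times\mathbb R^2$ converge as $N\to\infty$, in the sense of finite-dimensional distributions in $(s,t)$ and for the vague topology, to a unique limit $\mathscr Z^\vartheta_{s,t}(dx,dy)$, which does not depend on the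 law of $\omega$. Here $[[\cdot]]$ is the nearest even integer, respectively the nearest point of $\mathbb Z^2_{\rm even}$, and $Z^-$ is the point-to-point partition function without disorder at the last time.

To see the normalization, take $\beta=0$, $s=0$, $t=T$. Then $Z^-=q_{TN}$, and by the local limit theorem $\frac N4q_{TN}([[\sqrt Ny]]-[[\sqrt Nx]])\to\frac N4\cdot\frac2N\,g_{T/2}(y-x)=\frac12g_{T/2}(y-x)$, where $g_t(x)=\frac1{2\pi t}e^{-|x|^2/(2t)}$. The factor $2$ comes from parity, and the time $T/2$ from the covariance $\frac n2I$ of $S_n$.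

## 3. The cases $p=1$ and $p=2$ by hand

For $p=1$, $\mathbb E[Z_N]=1$ and $\mathtt F_1\equiv0$. For $p=2$, expand $\mathbb E[Z_n^2]$ over two independent walks. Each meeting contributes a factor $\mathbb E[\xi^2]=1+\sigma^2$, so, expanding $\prod(1+\sigma^2\mathbf 1_{\rm meet})$ and using $\mathbf P(S_m=S_m')=q_{2m}(0)$,
$$\mathbb E[Z_n^2]=\sum_{k\ge0}\sigma^{2k}\sum_{m_1+\dots+m_k\le n,\ m_i\ge1}\ \prod_{i=1}^kq_{2m_i}(0). \tag{3.1}$$
For example $\mathbb E[Z_1^2]=1+\frac14\sigma^2$, and with $q_4(0)=\frac9{64}$, $\mathbb E[Z_2^2]=1+\frac{25}{64}\sigma^2+\frac1{16}\sigma^4$.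

**Return probabilities.** We need $q_{2n}(0)$ precisely. In the coordinates $u=z^1+z^2$, $v=z^1-z^2$ the walk is a pair of independent one-dimensional simple random walks, so $q_{2n}(0)=c_n^2$ with $c_n=4^{-n}\binom{2n}n$. Since $\frac{(n+1)c_{n+1}^2}{nc_n^2}=\frac{(2n+1)^2}{4n(n+1)}>1$, the sequence $nc_n^2$ increases from $\frac14$ to its limit $\frac1\pi$:
$$\frac1{4n}\le q_{2n}(0)\le\frac1{\pi n},\qquad q_{2n}(0)=\frac1{\pi n}+O(n^{-2}). \tag{3.2}$$
The second statement is Stirling's formula. The complete elliptic integral of the first kind has the series $\mathsf K(\sqrt s)=\frac\pi2\sum_{n\ge0}c_n^2s^n$ and satisfies $\mathsf K(\sqrt s)=\frac12\log\frac{16}{1-s}+o(1)$ as $s\uparrow1$, so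
$$\sum_{n\ge0}q_{2n}(0)s^n=\frac1\pi\log\frac{16}{1-s}+o(1)\qquad(s\uparrow1). \tag{3.3}$$
Subtract $\sum_{n\ge1}\frac{s^n}{\pi n}=\frac1\pi\log\frac1{1-s}$ and the term $n=0$, and let $s\uparrow1$ (the series of differences converges absolutely): $\sum_{n\ge1}(q_{2n}(0)-\frac1{\pi n})=\frac1\pi\log16-1$. Hence
$$R_N=\tfrac1\pi(\log N+\alpha)+o(1),\qquad\alpha=\gamma_E+\log16-\pi. \tag{3.4}$$
By (3.2), $R_{N+2}-R_N\le\frac2{\pi N}\le\frac1N$. So for $N=N(\beta)$,
$$0\le\tfrac1{\sigma^2(\beta)}-R_N\le\tfrac1N,\qquad N(\beta)=(1+o(1))e^{-\alpha}e^{\pi/\sigma^2(\beta)}. \tag{3.5}$$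
Thus Theorem A asks for a limit of $N(\beta)\mathtt F_p(\beta)$.

**Proof of Theorem B(2).** For $f>0$ let $G(f)=\sum_{m\ge1}e^{-fm}q_{2m}(0)$. By (3.1),
$$\sum_{n\ge0}e^{-fn}\mathbb E[Z_n^2]=\frac1{1-e^{-f}}\cdot\frac1{1-\sigma^2G(f)}\ \text{ if }\sigma^2G(f)<1,$$
and the series is infinite otherwise. $G$ is continuous and strictly decreasing, from $+\infty$ (as $\sum_mq_{2m}(0)=\infty$) to $0$. So there is a unique $f^*>0$ with $G(f^*)=1/\sigma^2$, and the series converges exactly for $f>f^*$. Since $\mathbb E[Z_n^2]=e^{n(\mathtt F_2+o(1))}$, it converges for $f>\mathtt F_2$ and diverges for $0<f<\mathtt F_2$. Hence $\mathtt F_2=f^*$. As $1/\sigma^2\to\infty$, $\mathtt F_2\to0$, and (3.3) with $s=e^{-\mathtt F_2}$ gives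
$$\frac1\pi\log\frac{16}{1-e^{-\mathtt F_2}}-1+o(1)=\frac1{\sigma^2},\qquad\text{i.e.}\qquad\mathtt F_2\sim16e^{-\pi}e^{-\pi/\sigma^2}.\qquad\square$$

For an integer $h\ge3$ the $h$-th moment involves $h$ walks with $\binom h2$ interacting pairs, and the renewal structure of (3.1) is lost. For non-integer $p$ there is no replica formula at all.

## 4. Why one-point moments diverge, and what a gap has to provide

**The first attempt.** Sub-additivity gives, for $p>1$ and every $T$, $N\mathtt F_p\le\frac1T\log\mathbb E[Z_{TN}(0)^p]$. One would like to let $\beta\downarrow0$ with $T$ fixed and then $T\to\infty$. This fails already for $p=2$, because the right side tends to $\infty$. Indeed, keep in (3.1), with $n=N$, only the terms with all $m_i\le N/k$: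
$$\mathbb E[Z_N(0)^2]\ge\sum_{k=1}^{k_0}\big(\sigma^2R_{\lfloor N/k\rfloor}\big)^k\qquad\text{for every }k_0.$$
For fixed $k$, $R_{\lfloor N/k\rfloor}/R_N\to1$ by (3.4) and $\sigma^2R_N\to1$ by (3.5). So each of the $k_0$ terms tends to $1$, and $\mathbb E[Z_N(0)^2]\to\infty$ as $\beta\downarrow0$; by the martingale property used in Section 8, so does $\mathbb E[Z_{TN}(0)^2]$ for each $T\in\mathbb N$. The left side $N\mathtt F_2$, on the other hand, tends to $e^{-\alpha}16e^{-\pi}$ by Section 3. The limiting object, too, is a measure in the starting point and not a function of it.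

**Averaging over boxes.** The box mass $z(A_0)$ averages over the starting point, and we shall see that its moments stay bounded as $\beta\downarrow0$ for fixed $T$. But box masses do not chain by themselves, since a block ends with a rough distribution inside its last box. The gaps repair this in the mean: $\mathbb E\Gamma_i(x,y)=q_{n_i}(y-x)$ is of order $\frac1N$ for $x,y$ in the same box. By Jensen we may replace $\Gamma_i$ by its mean, in one direction: downwards for $p>1$, upwards for $p<1$. That gives two of the four inequalities we need.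

**The other two inequalities.** For these we must control the fluctuations of the gaps, hence the replica kernel $\mathbb E[\Gamma(x_1,y_1)\cdots\Gamma(x_h,y_h)]$. It is not bounded by $CN^{-h}$: for $h=2$, $x=(0,0)$ and length $N$ its sum over $y$ is $\mathbb E[Z_N(0)^2]\to\infty$. So weights that are singular when replicas start or end close together cannot be avoided. The argument rests on two facts. First, the weights can be taken to be powers $(\sqrt N/|x_i-x_j|)^\delta$ with $\delta>0$ as small as we like (Section 6). Second, at a cost $e^{C\delta T}$ per block, with $C$ independent of $\delta$, they can be removed from a block (Section 7): replicas at distance less than $\eta\sqrt N$ with $\eta=e^{-KT}$ carry so little mass that they can be thrown away, and for the others the weight is at most of order $\eta^{-\delta}=e^{\delta KT}$. Letting $T\to\infty$ and then $\delta\downarrow0$ removes the error.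

## 5. One walk, two walks that meet, and the renewal mass

Write $q_n(z)=b_n(u)b_n(v)$, $b_n(u)=2^{-n}\binom n{(n+u)/2}$, with $u=z^1+z^2$, $v=z^1-z^2$. Then $u^2+v^2=2|z|^2$, and $\theta\cdot z=\tau u+\tau'v$ with $\tau=\frac{\theta^1+\theta^2}2$, $\tau'=\frac{\theta^1-\theta^2}2$, so $|\tau|,|\tau'|\le|\theta|_\infty$.

**Bernoulli sums.** This gives one local bound for both the walk and the pair steps. Let $H=\sum B_i$ be a finite sum of independent Bernoulli$(r_i)$ variables with variance $V=\sum r_i(1-r_i)>0$. Since $|1-r+re^{it}|^2=1-2r(1-r)(1-\cos t)$, the characteristic function of $H$ is at most $e^{-V(1-\cos t)}\le e^{-2Vt^2/\pi^2}$ in modulus on $[-\pi,\pi]$. Fourier inversion gives $\sup_kP(H=k)\le CV^{-1/2}$. The law tilted by $e^{2\tau H}$ is again of this form, with $\tilde r(1-\tilde r)=\frac{r(1-r)e^{2\tau}}{(1-r+re^{2\tau})^2}\ge e^{-2|\tau|}r(1-r)$. (The denominator is at most $e^{4\tau}$ if $\tau\ge0$ and at most $1$ if $\tau<0$.)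

**Single walks.** For $n\ge1$,
$$q_n(z)\le\tfrac Cne^{-c|z|^2/n}, \tag{5.1}$$
$$q_n(z)\ge\tfrac cN\quad\text{for even }n\in[N,2N),\ z\in\mathbb Z^2_{\rm even},\ |z|_\infty\le\sqrt N\qquad(N\text{ even},\ N\ge64). \tag{5.2}$$
For (5.1), let $|u|\le n$ and $\tau=u/n$. Then $b_n(u)=e^{-\tau u}(\cosh\tau)^n\tilde P(u)$, where $\tilde P$ is the law of the one-dimensional walk tilted by $e^{\tau u}$. As $|\tau|\le1$, the tilted variance of $(n+u)/2$ is at least $e^{-2}n/4$, so $\tilde P(u)\le Cn^{-1/2}$, and $b_n(u)\le e^{-\tau u+\tau^2n/2}Cn^{-1/2}=Cn^{-1/2}e^{-u^2/(2n)}$. Multiply the bounds for $u$ and $v$. For (5.2), $u,v$ are even with absolute value at most $2\sqrt N$. For $0\le u\le2\sqrt N$,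
$$\frac{b_n(u)}{b_n(0)}=\prod_{j=1}^{u/2}\frac{n/2-j+1}{n/2+j}=\prod_{j=1}^{u/2}\Big(1-\frac{2j-1}{n/2+j}\Big),\qquad\frac{2j-1}{n/2+j}\le\frac{4j}n\le\frac4{\sqrt N}\le\frac12 .$$
As $1-x\ge e^{-2x}$ on $[0,\frac12]$, the product is at least $\exp(-\sum_{j\le\sqrt N}8j/N)\ge e^{-8}$. Finally $b_n(0)\ge(2n)^{-1/2}$, by the lower bound $c_m\ge\frac1{2\sqrt m}$ of Section 3 with $m=n/2$.

If $|\theta|_\infty\le4N^{-1/2}$, then
$$\sum_zq_n(z)e^{\theta\cdot z}\le e^{Cn/N}\ (n\ge0),\qquad q_n(z)e^{\theta\cdot z}\le\tfrac Cne^{-c|z|^2/n}e^{Cn/N}\ (n\ge1). \tag{5.3}$$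
The sum equals $(\cosh\tau\cosh\tau')^n\le e^{(\tau^2+\tau'^2)n/2}$, and for $|\theta|_\infty\le N^{-1/2}$ it is at most $e^{n/N}$. The second bound follows from (5.1) and $\theta\cdot z\le\frac{c|z|^2}{2n}+\frac{|\theta|^2n}{2c}$.

**Pair steps.** When two walks start together and meet again at time $n$, their common displacement has law
$$\rho_n(z)=\frac{q_n(z)^2}{q_{2n}(0)},$$
a probability since $\sum_zq_n(z)^2=q_{2n}(0)$. For $n=1$ it is uniform on the four neighbors of $0$. Under $\rho_n$, $u$ and $v$ are independent, and $(n+u)/2$ and $(n+v)/2$ have the law $P(H_n=k)=\binom nk^2/\binom{2n}n$. We claim that $H_n$ is a sum of $n$ independent Bernoulli variables, with mean $\frac n2$ and variance $\frac{n^2}{4(2n-1)}\ge\frac n8$. The Legendre polynomial is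
$$P_n(t)=2^{-n}\sum_k\binom nk^2(t-1)^{n-k}(t+1)^k=2^{-n}(t-1)^n\sum_k\binom nk^2w^k,\qquad w=\frac{t+1}{t-1},$$
and it has $n$ distinct zeros in $(-1,1)$, an interval that $t\mapsto w$ maps bijectively onto $(-\infty,0)$. So $\sum_k\binom nk^2w^k$ has degree $n$ and $n$ negative zeros $-\kappa_1,\dots,-\kappa_n$; the generating function of $H_n$ is $\prod_i\frac{w+\kappa_i}{1+\kappa_i}$, a product of Bernoulli generating functions. The mean is $\frac n2$ by symmetry and the variance is that of a hypergeometric law. (For $n=2$: $1+4w+w^2$ has zeros $-2\pm\sqrt3$, and the variance is $\frac13=\frac4{4\cdot3}$.)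

Now let $n_1+\dots+n_k=l\ge1$ and let $Y$ be a sum of independent variables with laws $\rho_{n_1},\dots,\rho_{n_k}$. Then $u(Y)$ and $v(Y)$ are independent, each of the form $2\sum_{i\le l}B_i-l$, with mean $0$ and $\sum r_i(1-r_i)\ge l/8$. By Hoeffding's lemma, $Ee^{\tau u(Y)}\le e^{\tau^2l/2}$ for all $\tau$. For $|\tau|\le4$ the law of $u(Y)$ tilted by $e^{\tau u}$ has point probabilities at most $Cl^{-1/2}$, and likewise for $v$. Since $e^{\theta\cdot z}P(Y=z)$ is $E[e^{\theta\cdot Y}]$ times the tilted probability of $z$, we get for $|\theta|_\infty\le4N^{-1/2}$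
$$Ee^{\theta\cdot Y}\le e^{Cl/N},\qquad e^{\theta\cdot z}P(Y=z)\le\tfrac Cle^{Cl/N},\qquad P(|Y|\ge r)\le Ce^{-cr^2/l}. \tag{5.4}$$

**Renewal mass.** For $l\ge0$ let
$$j_l=\sum_{k\ge0}\sigma^{2(k+1)}\sum_{n_1+\dots+n_k=l,\ n_i\ge1}\ \prod_iq_{2n_i}(0)\qquad(j_0=\sigma^2).$$
There is a universal $\Lambda_*>1$ such that for $\Lambda'\ge\Lambda_*$ and $N=N(\beta)\ge\Lambda'$,
$$\sum_{l\ge0}j_le^{-\Lambda'l/N}\le\frac8{\log\Lambda'}. \tag{5.5}$$
To see it, let $R'=\sum_{n\ge1}e^{-\Lambda'n/N}q_{2n}(0)$. Using (3.2),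
$$R_N-R'\ge(1-e^{-1})\sum_{N/\Lambda'\le n\le N}\frac1{4n}-\sum_{n>N}\frac{e^{-n/N}}{\pi n}\ge\frac17\log\frac{\Lambda'}2-1\ge\frac18\log\Lambda'$$
for $\Lambda'\ge\Lambda_*$. Here we dropped the $n<N/\Lambda'$. The first sum satisfies $\sum\frac1n\ge\log\frac N{N/\Lambda'+1}\ge\log\frac{\Lambda'}2$, with $\frac{1-e^{-1}}4\ge\frac17$; the last sum is at most $\frac1{\pi N}\cdot Ne^{-1}<1$. As $R_N\le1/\sigma^2$, we have $\sigma^2R'<1$, and the left side of (5.5) is the geometric series $\sum_k\sigma^{2(k+1)}R'^k=\frac1{1/\sigma^2-R'}\le\frac1{R_N-R'}$.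

This is the only smallness in the proof, and it leaves no room: if each $\sigma^2$ in $j_l$ is replaced by $\kappa\sigma^2$ with a constant $\kappa>1$, the series has ratio $\kappa\sigma^2R'$, and $R'\ge\sum_{n\le N}(1-\Lambda'n/N)q_{2n}(0)\ge R_N-\Lambda'/\pi$, so for fixed $\Lambda'$ the ratio tends to $\kappa>1$ and the series diverges for $\beta$ small. Hence we must keep the exact weight $\sigma^2$ inside a run of meetings of one pair.

## 6. $h$ replicas: runs of one pair and flights between pairs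

Fix an integer $h\ge2$. Let $\mathcal X\subset(\mathbb Z^2)^h$ be the set of $x=(x_1,\dots,x_h)$ with all $|x_i|_1$ of the same parity, and
$$K^n(x,y)=\mathbb E\Big[\prod_{i=1}^hZ_{0,n}(x_i,y_i)\Big].$$
Let $P$ be the transition kernel of $h$ independent walks and $m(y)=\prod_v\mathbb E[\xi^{k_v(y)}]$, $k_v(y)=\#\{i:y_i=v\}$. By independence of the disorder in time, $K^n$ is the $n$-th power of $K(x,y)=P(x,y)m(y)$. For a pair $\ell=\{i,j\}$ put $x_\ell=x_i-x_j$ (only $|x_\ell|$ matters) and $\Delta_\ell=\{x\in\mathcal X:x_i=x_j\}$. For $\delta>0$ let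
$$s_\delta(x)=1+\sum_\ell\Big(\frac{\sqrt N}{|x_\ell|\vee1}\Big)^\delta,\qquad s_\ell(a)=1+\sum_{\ell'\ne\ell}\Big(\frac{\sqrt N}{|a_{\ell'}|\vee1}\Big)^\delta\quad(a\in\Delta_\ell).$$
We write $s=s_\delta$ in this section. For $h=2$, $s(x)=1+N^{\delta/2}$ on the diagonal, $s(x)=2$ when $|x_1-x_2|=\sqrt N$, and $s_\ell\equiv1$.

**Proposition 6.1.** Let $h\ge2$, $\delta\in(0,\frac18]$. There are $\Lambda,C<\infty$ depending on $(h,\delta)$ such that for $\beta$ small (depending on $h,\delta$):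

(a) for all $n\ge0$, $\ \sum_yK^n(x,y)e^{|y-x|_1/\sqrt N}\le Ce^{\Lambda n/N}s(x)$ and $\sum_xK^n(x,y)e^{|y-x|_1/\sqrt N}\le Ce^{\Lambda n/N}s(y)$;

(b) $\displaystyle\frac1N\sum_{n\in[N,2N)}K^n(x,y)\le CN^{-h}s(x)s(y)e^{-|x-y|_1/\sqrt N}$ for all $x,y\in\mathcal X$.

The proof occupies Steps 1–6.

**Step 1: expansion into runs and flights.** The aim is to bound $K^n$ by chains in which stretches of meetings of one fixed pair, with weight exactly $\sigma^2$ per meeting, alternate with free flights. Let $w=m-1$. By Jensen $w\ge0$, and $w$ is supported on $\bigcup_\ell\Delta_\ell$. If exactly one pair coincides in $y$, then $w(y)=\sigma^2$. Since $\mathbb E[\xi^k]=e^{\lambda(k\beta)-k\lambda(\beta)}=1+O(\beta^2)$ and $\sigma^2\sim\beta^2$, in general $w(y)\le C_h\sigma^2$ with some $C_h\ge1$. Expanding $m=1+w$ at each time,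
$$K^n(x,y)=\sum_{k\ge0}\ \sum_{\substack{n_1+\dots+n_{k+1}=n\\n_1,\dots,n_k\ge1,\ n_{k+1}\ge0}}\ \sum_{y_1,\dots,y_k}P^{n_1}(x,y_1)w(y_1)P^{n_2}(y_1,y_2)\cdots w(y_k)P^{n_{k+1}}(y_k,y). \tag{6.1}$$
Give $y_1,y_2,\dots$ labels in order. If exactly one pair coincides in $y_r$, the label is that pair. If at least two pairs coincide, choose a coinciding pair different from the label of $y_{r-1}$ (any coinciding pair if $r=1$). Consequently, if $y_r$ has the same label as $y_{r-1}$, then exactly one pair coincides in $y_r$ and $w(y_r)=\sigma^2$. In all other cases $w(y_r)\le C_h\sigma^2$. For example, let $h=3$ and $y_1=(a,a,b)$, $y_2=(c,c,c)$, $y_3=(d,e,e)$ with $a\ne b$, $d\ne e$. The label of $y_1$ is $\{1,2\}$. That of $y_2$ may be $\{2,3\}$, with $w(y_2)=\mathbb E[\xi^3]-1\le C_h\sigma^2$. That of $y_3$ is $\{2,3\}$, with $w(y_3)=\sigma^2$.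

Group maximal runs of equal labels. For $a,b\in\Delta_\ell$ let
$$J_l^\ell(a,b)=\sum_{k\ge0}\sigma^{2(k+1)}\sum_{n_1+\dots+n_k=l,\ n_i\ge1}\big(P^{n_1}\mathbf 1_{\Delta_\ell}P^{n_2}\cdots\mathbf 1_{\Delta_\ell}P^{n_k}\big)(a,b),\qquad J_0^\ell=\sigma^2\mathbf 1_{a=b},$$
extended by $0$ outside $\Delta_\ell\times\Delta_\ell$. Each run costs at most one factor $C_h$, for its first point. Hence
$$K^n(x,y)\le P^n(x,y)+\sum_{k\ge1}C_h^k\sum_{\ell_1\ne\ell_2\ne\cdots\ne\ell_k}\ \sum_{t_0+l_1+t_1+\dots+l_k+t_k=n}\big(P^{t_0}J^{\ell_1}_{l_1}P^{t_1}\cdots J^{\ell_k}_{l_k}P^{t_k}\big)(x,y), \tag{6.2}$$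
with $t_0,t_k\ge0$, $t_1,\dots,t_{k-1}\ge1$, $l_r\ge0$. (In (6.1) the first flight has $t_0\ge1$; we allow $t_0=0$ so that the right side is symmetric under $x\leftrightarrow y$, as $P$ and $J^\ell_l$ are symmetric.) There are at most $h^{2k}$ label sequences of length $k$.

From now on fix $\theta=(\theta_1,\dots,\theta_h)\in(\mathbb R^2)^h$ with $|\theta_i|_\infty\le N^{-1/2}$. The factor $e^{\theta\cdot(y-x)}$ is multiplicative along chains. Constants below depend on $(h,\delta)$ only, and not on $\Lambda$ until $\Lambda$ is fixed in Step 4.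

**Step 2: runs.** We bound the tilted run kernel pointwise, and show that it preserves the weight $s_\ell$. Let $\ell=\{i,j\}$. In a run of duration $l$ with step lengths $n_1,\dots,n_k$, the weight is $\sigma^{2(k+1)}\prod_rq_{2n_r}(0)$ times the law of a displacement $V$: $V_i=V_j=Y$ with $Y$ as in (5.4), the $V_m$, $m\notin\ell$, have law $q_l$, and all of these are independent. There is $C_1=C_1(h)$ with
$$J^\ell_l(a,b)e^{\theta\cdot(b-a)}\le j_l\,(C/l)^{h-1}e^{C_1l/N}\qquad(l\ge1), \tag{6.3}$$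
$$\sum_bJ_l^\ell(a,b)e^{\theta\cdot(b-a)}s_\ell(b)\le C\,j_l\,e^{C_1l/N}s_\ell(a)\qquad(l\ge0). \tag{6.4}$$
Bound (6.3) is immediate from (5.3) and (5.4): $Y$ is tilted by $\theta_i+\theta_j$, of sup norm at most $2N^{-1/2}$, and there are $h-1$ independent displacements.

For (6.4) we must bound $E[e^{\theta\cdot V}s_\ell(a+V)]$. The constant term of $s_\ell$ is handled by the exponential moments in (5.3) and (5.4). For $\ell'=\{k,m\}\ne\ell$ let $z=a_k-a_m$ and $D=V_k-V_m$. By Cauchy–Schwarz,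
$$E\Big[e^{\theta\cdot V}\Big(\frac{\sqrt N}{|z+D|\vee1}\Big)^\delta\Big]\le E[e^{2\theta\cdot V}]^{1/2}\,N^{\delta/2}\,E\big[(|z+D|\vee1)^{-2\delta}\big]^{1/2},$$
and $2\theta$ acts on $Y$ by a vector of sup norm at most $4N^{-1/2}$, as (5.4) allows. So it suffices that $E(|z+D|\vee1)^{-2\delta}\le C(|z|\vee1)^{-2\delta}$. This is trivial if $z=0$ or $l=0$. Otherwise one of $k,m$ is not in $\ell$, so $V_k,V_m$ are independent and $P(D=\cdot)\le C/l$. Summing over $|z+D|\le\sqrt l$ and its complement, $E(|z+D|\vee1)^{-4\delta}\le\frac Cl\,l^{1-2\delta}+l^{-2\delta}\le Cl^{-2\delta}$, since $4\delta<2$. Also $P(|D|\ge r)\le Ce^{-cr^2/l}$. Splitting according to whether $|D|<|z|/2$ and using Cauchy–Schwarz on the complement,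
$$E(|z+D|\vee1)^{-2\delta}\le C|z|^{-2\delta}+P(|D|\ge|z|/2)^{1/2}(Cl^{-2\delta})^{1/2}\le C|z|^{-2\delta}+Cl^{-\delta}e^{-c|z|^2/l}\le C|z|^{-2\delta},$$
because $l^{-\delta}e^{-c|z|^2/l}=|z|^{-2\delta}(|z|^2/l)^\delta e^{-c|z|^2/l}$.

**Step 3: flights.** We show that a flight that ends at a meeting of a new pair turns the weight at its end into an admissible weight at its start. There is $C_2=C_2(h)$ such that if $\Lambda\ge C_2+1$, then for all $x\in\mathcal X$ and $\ell=\{i,j\}$,
$$\sum_{n\ge1}e^{-\Lambda n/N}\sum_{b\in\Delta_\ell}P^n(x,b)e^{\theta\cdot(b-x)}s_\ell(b)\le C\Big[1+\Big(\frac{\sqrt N}{|x_\ell|\vee1}\Big)^\delta\Big]. \tag{6.5}$$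
Let $v=b_i=b_j$. Since $|v-x_i|^2+|v-x_j|^2\ge\frac12|x_\ell|^2$, we may give half of the Gaussian exponents of these two walkers to $x_\ell$. By (5.3), $P^n(x,b)e^{\theta\cdot(b-x)}$ is at most $e^{C_2n/N}\frac Cne^{-c|x_\ell|^2/n}$ times a product, over the $h-1$ free coordinates $v$ and $b_m$ ($m\notin\ell$), of factors $\frac Cne^{-c|\cdot|^2/n}$. Each factor has total mass at most $C$ and supremum at most $C/n$. For $\ell'\ne\ell$ the two entries of $b_{\ell'}$ are distinct free coordinates. Summing over one of them,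
$$\sum_{b'}\frac Cne^{-c|b'-x'|^2/n}(|b'-b''|\vee1)^{-\delta}\le\frac Cn\,n^{1-\delta/2}+Cn^{-\delta/2}\le Cn^{-\delta/2},$$
by splitting at $|b'-b''|=\sqrt n$. So the left side of (6.5) is at most
$$C\sum_{n\ge1}\frac1ne^{-c|x_\ell|^2/n}e^{-n/N}\big(1+(N/n)^{\delta/2}\big).$$
The part $n\le N$ is at most $2CN^{\delta/2}\sum_nn^{-1-\delta/2}e^{-c|x_\ell|^2/n}$. With $r=|x_\ell|\vee1$, the terms $n>r^2$ sum to at most $C_\delta r^{-\delta}$. For $n\le r^2$ each term is at most $Cr^{-2-\delta}$ (if $x_\ell=0$ then $r=1$ and there is one term), so these sum to at most $Cr^{-\delta}$. Hence this part is at most $C_\delta(\sqrt N/r)^\delta$. The part $n>N$ is at most $\frac{2C}N\sum_{n>N}e^{-n/N}\le C$. This proves (6.5).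

The right side of (6.5) is at most $Cs(x)$. If $x\in\Delta_{\ell'}$ with $\ell'\ne\ell$, it is at most $Cs_{\ell'}(x)$, because the pair $\ell$ then occurs in $s_{\ell'}$. The term $n=0$, allowed only for $t_0$, adds $s_\ell(x)\mathbf 1_{x\in\Delta_\ell}\le s(x)$.

**Step 4: partial chains.** We now integrate chains from one end, gaining a small factor per run. Let $\Lambda\ge C_1+C_2+\Lambda_*+h+1$, $N\ge\Lambda$, $\epsilon=8/\log(\Lambda-C_1)$. There is $C_4=C_4(h,\delta)\ge1$, independent of $\Lambda$, such that for all $j\ge1$, summing over all durations,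
$$\sum e^{-\Lambda(t_0+l_1+\dots+t_{j-1}+l_j)/N}\sum_b\big(P^{t_0}J^{\ell_1}_{l_1}\cdots P^{t_{j-1}}J^{\ell_j}_{l_j}\big)(x,b)e^{\theta\cdot(b-x)}\le(C_4\epsilon)^js(x), \tag{6.6}$$
$$\sum e^{-\Lambda(t_0+l_1+\dots+l_{j-1}+t_{j-1})/N}\sum_{b\in\Delta_{\ell_j}}\big(P^{t_0}J^{\ell_1}_{l_1}\cdots J^{\ell_{j-1}}_{l_{j-1}}P^{t_{j-1}}\big)(x,b)e^{\theta\cdot(b-x)}\le C_4(C_4\epsilon)^{j-1}s(x). \tag{6.7}$$
For (6.6), bound the constant $1$ at the endpoint $b\in\Delta_{\ell_j}$ by $s_{\ell_j}(b)$. By (6.4), and by (5.5) with $\Lambda'=\Lambda-C_1$, the last run summed over $l_j$ gives at most $C\epsilon\,s_{\ell_j}(a)$ at its starting point $a$. If $j\ge2$, the preceding flight starts in $\Delta_{\ell_{j-1}}$ with $\ell_{j-1}\ne\ell_j$ and has $t_{j-1}\ge1$, so by Step 3 it turns $s_{\ell_j}$ into at most $Cs_{\ell_{j-1}}$. Repeat. The first flight, with $t_0\ge0$, turns $s_{\ell_1}$ into at most $Cs(x)$. For (6.7), start the same argument at the landing point of the last flight;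 there are $j$ flights and $j-1$ runs.

Since $P$ and $J^\ell$ are symmetric and $-\theta$ is also admissible, the same bounds hold for right ends of chains, with $s(y)$ in place of $s(x)$. Now fix $\Lambda=\Lambda(h,\delta)$ so large that also $C_hh^2C_4\epsilon\le\frac12$, and let $\beta$ be so small that $N\ge\Lambda$.

**Step 5: proof of (a).** We sum (6.2) over $y$. By (5.3) the last flight has tilted mass at most $e^{ht_k/N}\le e^{\Lambda t_k/N}$. For fixed $n$, $t_k$ is determined by the other durations. Writing $1=e^{\Lambda n/N}e^{-\Lambda t_k/N}e^{-\Lambda(t_0+\dots+l_k)/N}$ and using (6.6) with $j=k$,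
$$\sum_yK^n(x,y)e^{\theta\cdot(y-x)}\le e^{\Lambda n/N}s(x)\sum_{k\ge0}(C_hh^2C_4\epsilon)^k\le2e^{\Lambda n/N}s(x).$$
Sum over the sign choices $\theta\in\{\pm N^{-1/2}\}^{2h}$, using $e^{|v|_1/\sqrt N}\le\sum_\theta e^{\theta\cdot v}$ for $v\in\mathbb R^{2h}$. The second claim in (a) follows by the symmetry of (6.2).

**Step 6: proof of (b).** As in Step 5, it suffices to bound $\frac1N\sum_{n\in[N,2N)}K^n(x,y)e^{\theta\cdot(y-x)}$ for each sign choice. The term $P^n$ contributes at most $CN^{-h}$ by (5.3). In a term of (6.2) with $k\ge1$ runs there are $2k+1$ durations with sum $n\ge N$, so one of them is at least $N/(2k+1)$. We use this long one for a pointwise bound and sum over all others. To do so, insert $1\le e^{2\Lambda}e^{-\Lambda(\text{sum of the other durations})/N}$.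

Suppose the long duration is a flight $t_j$. Then $1\le t_j<2N$, and its tilted kernel is at most $C((2k+1)/N)^h$ by (5.3). For fixed $n$, $t_j$ is determined by the other durations. By (6.6) for the left end (with $j$ runs) and the right end (with $k-j$ runs), where an end without runs contributes $1\le s$, the contribution is at most $CN^{-h}(2k+1)^h(C_4\epsilon)^ks(x)s(y)$.

Suppose the long duration is a run $l_j$. Summing over $n\in[N,2N)$, we may let all durations vary freely subject to $N/(2k+1)\le l_j\le2N$. By (6.3), and (5.5) with $\Lambda'=\Lambda_*$,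
$$\sup_{a,b}\sum_{l_j}J^{\ell_j}_{l_j}(a,b)e^{\theta\cdot(b-a)}\le C\Big(\frac{2k+1}N\Big)^{h-1}\sum_{l\le2N}j_l\le C\Big(\frac{2k+1}N\Big)^{h-1}.$$
With the prefactor $\frac1N$ and (6.7) on both sides, the contribution is at most $CN^{-h}(2k+1)^{h-1}C_4^2(C_4\epsilon)^{k-1}s(x)s(y)$. Note that only the sum of the $j_l$ entered, thanks to the average over $n$.

Finally sum over the $2k+1$ positions of the long duration, over at most $h^{2k}$ label sequences, with weight $C_h^k$, and over $k$. The series converges because $C_hh^2C_4\epsilon\le\frac12$. $\square$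

## 7. Removing the diagonal weights from a block

For $\mathbf A=(A_{e_1},\dots,A_{e_h})$ and $\mathbf A'=(A_{e_1'},\dots,A_{e_h'})$ let $d=d(\mathbf A,\mathbf A')=\sum_i|e_i-e_i'|_1$; write $x\in\mathbf A$ if $x_i\in A_{e_i}$ for all $i$. If $x\in\mathbf A$ and $y\in\mathbf A'$, then $|x_i-y_i|_1\ge L|e_i-e_i'|_1-2L$. As $\frac12\sqrt N\le L\le\sqrt N$,
$$e^{-|x-y|_1/\sqrt N}\le Ce^{-d/2}. \tag{7.1}$$
Define the weighted block mass
$$M(\mathbf A,\mathbf A')=N^{-h}\sum_{x\in\mathbf A,\ y\in\mathbf A'}s_\delta(x)\Big(\prod_{i=1}^hZ_{0,TN}(x_i,y_i)\Big)s_\delta(y)\ \ge\ \prod_iz(A_{e_i},A_{e_i'}).$$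

**Lemma 7.1.** There are $C_0\ge1$ and $\Lambda_0$, depending only on $h$, such that for $\delta\in(0,\frac1{16}]$, $T\ge1$, $\eta\in(0,1)$ and $\beta$ small (depending on $h,\eta$) there is a random variable $M^{\rm sing}\ge0$ with
$$M(\mathbf A,\mathbf A')\le C_0\eta^{-2\delta}\prod_iz(A_{e_i},A_{e_i'})+M^{\rm sing}(\mathbf A,\mathbf A'),\qquad\mathbb E[M^{\rm sing}]\le C_0e^{\Lambda_0T}\eta^{1/2}e^{-d/2},$$
and $\mathbb E[M]\le C_0e^{\Lambda_0T}e^{-d/2}$, $\ \mathbb E[z(A_0)^h]\le C_0e^{\Lambda_0T}$.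

It is essential that $C_0,\Lambda_0$ do not depend on $\delta$. To achieve this, we use Proposition 6.1(a) only at the fixed exponent $\frac18$.

**Step 1: splitting.** We separate well-spaced replicas from the rest. Let $\Lambda_0$ be the constant $\Lambda$ of Proposition 6.1 for $(h,\frac18)$, let $s^*=s_{1/8}$, and $\mathcal G=\{x:|x_\ell|\ge\eta\sqrt N\text{ for all }\ell\}$. On $\mathcal G$, $s_\delta\le C\eta^{-\delta}$, so the part of $M$ with $x,y\in\mathcal G$ is at most $C\eta^{-2\delta}\prod_iz(A_{e_i},A_{e_i'})$. Let $M^{\rm sing}$ be the part with $x\notin\mathcal G$ or $y\notin\mathcal G$.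

**Step 2: the mean of the singular part.** We move all weights to one end of the block, where Proposition 6.1(a) applies. By the arithmetic–geometric mean inequality,
$$\mathbf 1_{\{x\notin\mathcal G\}}s_\delta(x)s_\delta(y)\le\tfrac12\big(\eta^{-1/2}\mathbf 1_{\{x\notin\mathcal G\}}s_\delta(x)^2+\eta^{1/2}s_\delta(y)^2\big),$$
and similarly with $x,y$ exchanged. By (7.1) and Proposition 6.1(a) with $n=TN$, $\sum_{y\in\mathbf A'}K^{TN}(x,y)\le Ce^{-d/2}e^{\Lambda_0T}s^*(x)$, and likewise for sums over $x\in\mathbf A$. Hence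
$$\mathbb E M^{\rm sing}\le Ce^{\Lambda_0T}e^{-d/2}\max_{\mathbf B\in\{\mathbf A,\mathbf A'\}}N^{-h}\sum_{x\in\mathbf B}\big(\eta^{-1/2}\mathbf 1_{\{x\notin\mathcal G\}}+\eta^{1/2}\big)s_\delta(x)^2s^*(x).$$
By Cauchy–Schwarz over the terms of $s_\delta$, $s_\delta^2\le Cs_{2\delta}$. As $2\delta\le\frac18$ and $t^{2\delta}\le1+t^{1/8}$ for $t>0$, $s_{2\delta}\le Cs_{1/8}$. So $s_\delta^2s^*\le Cs_{1/8}^2\le Cs_{1/4}$. For every box $A$ and point $v'$, $\sum_{v\in A}(|v-v'|\vee1)^{-1/2}\le CN^{3/4}$, hence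
$$N^{-h}\sum_{x\in\mathbf B}s_{1/4}(x)^2\le CN^{-h}\sum_{x\in\mathbf B}s_{1/2}(x)\le C.$$
Moreover, for a given pair and a given position of one replica, at most $C(1+\eta^2N)$ positions of the other are within $\eta\sqrt N$, so $N^{-h}\#\{x\in\mathbf B\setminus\mathcal G\}\le C(N^{-1}+\eta^2)\le C\eta^2$ once $N\ge\eta^{-2}$. By Cauchy–Schwarz, $N^{-h}\sum_{x\in\mathbf B\setminus\mathcal G}s_{1/4}(x)\le C\eta$. So the maximum is at most $C(\eta^{-1/2}\eta+\eta^{1/2})=2C\eta^{1/2}$.

**Step 3: the remaining bounds.** These are crude moment bounds, needed for tails. The bound on $\mathbb EM$ follows in the same way from $s_\delta(x)s_\delta(y)\le\frac12(s_\delta(x)^2+s_\delta(y)^2)$. Finally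
$$\mathbb E[z(A_0)^h]=N^{-h}\sum_{x\in A_0^h}\sum_yK^{TN}(x,y)\le CN^{-h}\sum_{x\in A_0^h}e^{\Lambda_0T}s^*(x)\le Ce^{\Lambda_0T}.$$
The last sum ranges over $y\in(\mathbb Z^2_{\rm even})^h$. All constants depend on $h$ only. $\square$

## 8. Four comparisons between $(T+1)N\,\mathtt F_p$ and $\log a_{p,T}$

**Proposition 8.1.** Let $p\in(0,1)\cup(1,\infty)$. There is $C_p$, and for each $\delta\in(0,\frac1{16}]$ a constant $C_{p,\delta}$, such that for every $T\in\mathbb N$ and $\beta$ small (depending on $p,\delta,T$)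
$$\big|(T+1)N\,\mathtt F_p(\beta)-\log a_{p,T}(\beta)\big|\le C_{p,\delta}+C_p\log(1+T)+C_p\,\delta\,T.$$

We use the construction (1.1). Let $h$ be an integer with $h\ge\max(p,2)$ if $p>1$, and $h=2$ if $p<1$. Write $\mathbb E_{\rm g},\mathbb E_{\rm b}$ for the expectations over the $\Gamma_i$ and over the $B_i$, and $\mathrm{Av}$ for the uniform average over all choices of even $n_1,\dots,n_k\in[N,2N)$. Put $z_i(A,A')=N^{-1}\sum_{A\times A'}B_i$ and $a=a_{p,T}(\beta)$. All relevant times are even, so all measures at these times live on $\mathbb Z^2_{\rm even}$. Since $Z_n(0)$ is a positive martingale in $n$, $n\mapsto\mathbb E[Z_n(0)^p]$ is nondecreasing for $p>1$ and nonincreasing for $p<1$. Also $\frac1k\log\mathbb E[Z_{k(T+1)N}(0)^p]\to(T+1)N\mathtt F_p$ as $k\to\infty$. Constants $C,c,K_i$ depend on $p,h$ only, unless a subscript $\delta$ is shown.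

**Step I: $p>1$, lower bound.** Here the gaps are replaced by their mean, through Jensen, along a corridor of boxes. Take all $n_i=N$, fix $e\in\mathbb Z^2$, put $A^{(i)}=A_{(i-1)e}$, and keep only paths for which block $i$ goes from $A^{(i)}$ to $A^{(i+1)}$. Each gap then starts and ends in the same box (the first one starts at $0\in A_0$), where $q_N\ge\frac cN$ by (5.2). So $\mathbb E_{\rm g}Z\ge\prod_ic\,z_i$, where the $z_i=z_i(A^{(i)},A^{(i+1)})$ are independent and distributed as $z(A_0,A_e)$. By Jensen, $\mathbb E[Z^p]\ge\mathbb E_{\rm b}[(\mathbb E_{\rm g}Z)^p]\ge(c^p\,\mathbb E[z(A_0,A_e)^p])^k$, hence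
$$(T+1)N\mathtt F_p\ge\log\mathbb E[z(A_0,A_e)^p]-C\qquad\text{for every }e.$$
It remains to find a good $e$. By Minkowski, $a^{1/p}\le\sum_e\|z(A_0,A_e)\|_p$. By Lemma 7.1 with $h$ equal pairs of boxes ($d=h|e|_1$), $\|z(A_0,A_e)\|_p\le\|z(A_0,A_e)\|_h\le(C_0e^{\Lambda_0T})^{1/h}e^{-|e|_1/2}$. For $K_2$ large the sum over $|e|_1>K_2T$ is at most $\frac18\le\frac12a^{1/p}$, because $a^{1/p}\ge\mathbb Ez(A_0)\ge\frac14$. At most $C(1+T)^2$ vectors $e$ remain, so for one of them $\mathbb E[z(A_0,A_e)^p]\ge c(1+T)^{-2p}a$. Therefore $(T+1)N\mathtt F_p\ge\log a-2p\log(1+T)-C$.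

**Step II: $p<1$, upper bound.** Jensen now works in the other direction. Take $n_i=N$: $\mathbb E[Z^p]\le\mathbb E_{\rm b}[(\mathbb E_{\rm g}Z)^p]$. By (5.1), $q_N(z)\le\frac CNe^{-|z|_1/\sqrt N}$. With (7.1) for single boxes,
$$\mathbb E_{\rm g}Z\le C^k\sum_{e_1,e_1',\dots,e_k,e_k'}\prod_{i=1}^ke^{-|e_i-e_{i-1}'|_1/2}\,z_i(A_{e_i},A_{e_i'})\qquad(e_0'=0).$$
Since $(\sum\cdot)^p\le\sum(\cdot)^p$, independence and translation invariance give $\mathbb E[Z^p]\le\big(C\sum_e\mathbb E[z(A_0,A_e)^p]\big)^k$. Each term is at most $a$. To cut the sum, note that $\mathbb E[z(A_0,A_e)^p]\le\mathbb E[z(A_0,A_e)^2]^{p/2}\le(C_0e^{\Lambda_0T-|e|_1})^{p/2}$ by Lemma 7.1 ($h=2$, $d=2|e|_1$). To compare this with $a$ we need a lower bound on $a$. We use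
$$\mathbb E[X^p]\ge\mathbb E[X]^{2-p}\,\mathbb E[X^2]^{-(1-p)}\qquad(X\ge0,\ 0<\mathbb E[X^2]<\infty,\ 0<p<1), \tag{8.1}$$
which is Hölder's inequality for $X=X^{p/(2-p)}X^{2(1-p)/(2-p)}$ with exponents $2-p$ and $\frac{2-p}{1-p}$. With $X=z(A_0)$, $\mathbb E z(A_0)\ge\frac14$ and Lemma 7.1 it gives
$$a\ge c\,e^{-\Lambda_0T}. \tag{8.2}$$
Hence for $K_2$ large,
$$\sum_{|e|_1>K_2T}\mathbb E[z(A_0,A_e)^p]\le\tfrac12a. \tag{8.3}$$
The remaining at most $C(1+T)^2$ terms are each at most $a$, so $(T+1)N\mathtt F_p\le\log a+C\log(1+T)+C$.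

**Step III: $p>1$, upper bound.** Now the fluctuations of the gaps must be controlled; we pay with the weights and remove them by Lemma 7.1. By monotonicity in the length, Jensen over the gaps ($p\le h$), and concavity of $t\mapsto t^{p/h}$ (the $B_i$ do not depend on the $n_i$),
$$\mathbb E[Z_{k(T+1)N}(0)^p]\le\mathrm{Av}\,\mathbb E_{\rm b}\mathbb E_{\rm g}[Z^p]\le\mathrm{Av}\,\mathbb E_{\rm b}\big[(\mathbb E_{\rm g}Z^h)^{p/h}\big]\le\mathbb E_{\rm b}\big[(\mathrm{Av}\,\mathbb E_{\rm g}Z^h)^{p/h}\big].$$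
As $\mathbb E_{\rm g}\Gamma_i^{\otimes h}=K^{n_i}$ and there are $N/2$ even integers in $[N,2N)$,
$$\mathrm{Av}\,\mathbb E_{\rm g}Z^h=\big(\delta_0^{\otimes h}\bar KB_1^{\otimes h}\bar KB_2^{\otimes h}\cdots\bar KB_k^{\otimes h}\big)(1),\qquad\bar K=\frac2N\sum_{n\in[N,2N)\text{ even}}K^n.$$
Apply Proposition 6.1(b), with the given $\delta$, to each $\bar K$. The weight $s_\delta$ at the start of a block comes from the preceding gap, as does the factor $N^{-h}$. The weight at its end comes from the following gap; for the last block use $1\le s_\delta$. With (7.1), $\mathrm{Av}\,\mathbb E_{\rm g}Z^h$ is at most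
$$C_\delta^k\,s_\delta(0)\sum_{\mathbf A_1,\mathbf A_1',\dots,\mathbf A_k,\mathbf A_k'}\ \prod_{i=1}^ke^{-d(\mathbf A_{i-1}',\mathbf A_i)/2}M_i(\mathbf A_i,\mathbf A_i'),\qquad\mathbf A_0'=(A_0,\dots,A_0),$$
where $M_i$ is built from $B_i$ and $s_\delta(0)$ is evaluated at $x=(0,\dots,0)$. Take the power $p/h\le1$ termwise, use independence of the blocks, and sum from the last index backwards:
$$\mathbb E[Z_{k(T+1)N}(0)^p]\le s_\delta(0)^{p/h}(C_\delta\Theta)^k,\qquad\Theta=\sup_{\mathbf A}\sum_{\mathbf A'}\mathbb E[M(\mathbf A,\mathbf A')^{p/h}].$$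
The factor $s_\delta(0)$ diverges as $\beta\downarrow0$, but for fixed $\beta$ it is finite and does not depend on $k$. So $(T+1)N\mathtt F_p\le\log(C_\delta\Theta)$.

To bound $\Theta$: the terms with $d>K_2T$ contribute at most $\sum_{d(\mathbf A,\mathbf A')>K_2T}(C_0e^{\Lambda_0T-d/2})^{p/h}\le C$ for $K_2\ge4\Lambda_0$, since then $\Lambda_0T\le d/4$. There are at most $C(1+T)^{2h}$ other $\mathbf A'$. For them take $\eta=e^{-2(\Lambda_0+1)T}$, so that $e^{\Lambda_0T}\eta^{1/2}=e^{-T}$. Lemma 7.1, subadditivity of $t\mapsto t^{p/h}$, Hölder and Jensen give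
$$\mathbb E[M^{p/h}]\le(C_0\eta^{-2\delta})^{p/h}\prod_i\mathbb E[z(A_{e_i},A_{e_i'})^p]^{1/h}+(C_0e^{\Lambda_0T}\eta^{1/2})^{p/h}\le C\eta^{-2\delta p/h}a+C,$$
since $\mathbb E[z(A_{e_i},A_{e_i'})^p]\le a$. As $a\ge4^{-p}$, we get $\Theta\le C(1+T)^{2h}e^{C\delta T}a$, where $C$ does not depend on $\delta$ because $\Lambda_0$ does not. Hence $(T+1)N\mathtt F_p\le\log a+C_\delta+C\log(1+T)+C\delta T$.

**Step IV: $p<1$, lower bound.** The inequality (8.1) turns second-moment control of the gaps into a lower bound. Here $h=2$. Since $a\le\sum_e\mathbb E[z(A_0,A_e)^p]$, (8.3) gives $e$ with $|e|_1\le K_2T$ and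
$$\mathbb E[z^p]\ge c_5(1+T)^{-2}a,\qquad z:=z(A_0,A_e),\quad c_5=c_5(p)>0. \tag{8.4}$$
As $\mathbb E z^p>0$, some path leads from $A_0$ to $A_e$ in time $TN$; since $\xi>0$, $z>0$ a.s. Let $X\le Z$ be the restriction of $Z$ to paths for which block $i$ goes from $A^{(i)}$ to $A^{(i+1)}$, as in Step I. By (5.2), $\mathbb E_{\rm g}X\ge c^k\prod_iz_i$ for all choices of $(n_i)$. By monotonicity in the length, (8.1) for $\mathbb E_{\rm g}$ (where $\mathbb E_{\rm g}X^2$ is positive and a.s. finite), and convexity of $t\mapsto t^{-(1-p)}$,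
$$\mathbb E[Z_{k(T+1)N}(0)^p]\ge\mathrm{Av}\,\mathbb E_{\rm b}\mathbb E_{\rm g}[X^p]\ge c^k\,\mathbb E_{\rm b}\Big[\prod_iz_i^{2-p}\,\big(\mathrm{Av}\,\mathbb E_{\rm g}X^2\big)^{-(1-p)}\Big].$$
By Proposition 6.1(b), as in Step III, $\mathrm{Av}\,\mathbb E_{\rm g}X^2\le C_\delta^ks_\delta(0)\prod_iM_i$ with $M_i=M_i\big((A^{(i)},A^{(i)}),(A^{(i+1)},A^{(i+1)})\big)$. By independence and translation invariance, with $M=M((A_0,A_0),(A_e,A_e))$,
$$(T+1)N\mathtt F_p\ge\log\mathbb E\big[z^{2-p}M^{-(1-p)}\big]-C_\delta.$$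
Let $\eta\in(0,1)$. On $E=\{M\le2C_0\eta^{-2\delta}z^2\}$ the integrand is at least $(2C_0\eta^{-2\delta})^{-(1-p)}z^p\ge(2C_0)^{-1}\eta^{2\delta}z^p$. On $E^c$, Lemma 7.1 gives $M^{\rm sing}\ge C_0\eta^{-2\delta}z^2\ge z^2$, so
$$\mathbb E[z^p;E^c]\le\mathbb E[(M^{\rm sing})^{p/2}]\le(C_0e^{\Lambda_0T}\eta^{1/2})^{p/2}.$$
Take $\eta=c_6e^{-K_3T}$. By (8.2) we can choose $K_3$ large and $c_6\in(0,1)$ small, depending on $p$ only, so that the last bound is at most $\frac12c_5(1+T)^{-2}a$ for all $T\ge1$. With (8.4), $\mathbb E[z^p;E]\ge\frac12c_5(1+T)^{-2}a$, and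
$$(T+1)N\mathtt F_p\ge\log a-2\log(1+T)-2\delta K_3T-C_{p,\delta}.\qquad\square$$

The smallness of $\beta$ depends on $T$ only through the requirement $N\ge\eta^{-2}$ of Lemma 7.1.

## 9. The block moment for fixed $T$ and the Stochastic Heat Flow

**Lemma 9.1.** For fixed $T\in\mathbb N$ and $p>0$,
$$\lim_{\beta\downarrow0}a_{p,T}(\beta)=\bar a_{p,T}:=\mathbb E\big[\mathscr Z^0_{0,T}([0,1)^2\times\mathbb R^2)^p\big]\in(0,\infty).$$

**Step 1: entering the cited theorem.** The cited theorem is about sequences indexed by $N$, while we have $\beta\downarrow0$. Every sequence $\beta\downarrow0$ has a subsequence $(\beta_k)$ along which $N(\beta_k)$ is strictly increasing, so it suffices to treat such sequences. Put $\beta_N=\beta_k$ if $N=N(\beta_k)$. For the other large $N$ let $\beta_N$ be the smallest $\beta>0$ with $\sigma^2(\beta)=1/R_N$. It exists and tends to $0$, because $\sigma^2$ is continuous, positive for $\beta>0$ and zero at $0$. By (3.5), $\sigma^2(\beta_N)=\frac1{R_N}\big(1+O(\frac1{NR_N})\big)$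 along $N=N(\beta_k)$, so the theorem applies with $\vartheta=0$. Below, $N$ runs through the values $N(\beta_k)$; as $N$ is even, $[[NT]]=NT$.

For $\varphi,\psi\in C_c(\mathbb R^2)$ let $\bar\varphi(v)$ be the average of $\varphi$ over the cell $\{x:[[\sqrt Nx]]=v\}$, whose area is $2/N$. Since $\frac N4(\frac2N)^2=\frac1N$, the approximating measure with $s=0$, $t=T$ integrates $\varphi\otimes\psi$ to
$$\mathcal I_N^-(\bar\varphi,\bar\psi)=\frac1N\sum_{v,w}\bar\varphi(v)\bar\psi(w)Z^-_{0,TN}(v,w).$$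
Let $\mathcal I_N$ be the same with $Z$ in place of $Z^-$. Then $z(A_0)=\mathcal I_N(\mathbf 1_{A_0},1)$.

**Step 2: three approximations.** We pass from $\mathbf 1_{A_0}$, $1$ and $Z$ to continuous compactly supported test functions and $Z^-$. For $r\in\mathbb N$ choose $\varphi_r,\psi_r\in C_c(\mathbb R^2;[0,1])$ with $\varphi_r$ supported in $[-1,2]^2$, $\int|\varphi_r-\mathbf 1_{[0,1)^2}|\le\frac1r$, and $\psi_r=1$ on $\{|y|\le r\}$.

First, replacing $1$ by $\bar\psi_r$ in $\mathcal I_N(\mathbf 1_{A_0},\cdot)$ costs in $L^1$ at most $\mathbf P(|S_{TN}|\ge(r-3)\sqrt N)$ for $N$ large, since starting points have norm at most $\sqrt{2N}$ and cells have vanishing diameter. By Chebyshev this is at most $T/(r-3)^2$ for $r>3$, which tends to $0$ as $r\to\infty$ uniformly in $N$.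

Second, as $0\le\bar\psi_r\le1$, replacing $\mathbf 1_{A_0}$ by $\bar\varphi_r$ in $\mathcal I_N(\cdot,\bar\psi_r)$ costs in $L^1$ at most
$$\mathbb E\,\mathcal I_N(|\mathbf 1_{A_0}-\bar\varphi_r|,1)=\frac1N\sum_{v\in\mathbb Z^2_{\rm even}}|\mathbf 1_{A_0}(v)-\bar\varphi_r(v)|\le\frac12\int\big|\mathbf 1_{A_0}([[\sqrt Nx]])-\varphi_r(x)\big|\,dx,$$
whose limsup is at most $\frac1r$, since $L/\sqrt N\to1$.

Third, $\mathcal I_N-\mathcal I_N^-$ at $(\bar\varphi_r,\bar\psi_r)$ equals $\sum_wg(w)(\xi_{TN,w}-1)$ with $g\ge0$ independent of $\xi_{TN,\cdot}$ and $\sum_wg(w)=\mathcal I_N^-(\bar\varphi_r,\bar\psi_r)$. Its second moment is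
$$\sigma^2\,\mathbb E\sum_wg(w)^2\le\sigma^2\,\mathbb E[\mathcal I_N^-(\bar\varphi_r,\bar\psi_r)^2]\le\sigma^2\,\mathbb E[\mathcal I_N(\bar\varphi_r,1)^2],$$
the last step by Jensen, because $\mathcal I_N^-(\bar\varphi_r,\bar\psi_r)$ is the conditional expectation of $\mathcal I_N(\bar\varphi_r,\bar\psi_r)$ given the disorder before time $TN$. By Proposition 6.1(a) with $h=2$, $\delta=\frac18$, summing over even points,
$$\mathbb E[\mathcal I_N(\bar\varphi_r,1)^2]\le Ce^{\Lambda T}N^{-2}\sum_{x_1,x_2\in[-2\sqrt N,3\sqrt N]^2}s_{1/8}(x)\le Ce^{\Lambda T}. \tag{9.1}$$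
Since $\sigma^2\to0$, the second moment tends to $0$. Altogether
$$\lim_{r\to\infty}\limsup_{N\to\infty}\mathbb E\big|z(A_0)-\mathcal I_N^-(\bar\varphi_r,\bar\psi_r)\big|=0, \tag{9.2}$$
and for fixed $r$, $\mathcal I_N^-(\bar\varphi_r,\bar\psi_r)$ converges in law to $\mathscr Z^0_{0,T}(\varphi_r\otimes\psi_r)$.

**Step 3: identification of the limit in law.** We need the mean of $\mathscr Z^0_{0,T}$ in order to let $r\to\infty$. For nonnegative $\varphi,\psi\in C_c$, the argument of (9.1) shows that $\mathcal I_N^-(\bar\varphi,\bar\psi)$ is bounded in $L^2$, hence uniformly integrable. So its mean $\frac1N\sum_{v,w}\bar\varphi(v)\bar\psi(w)q_{TN}(w-v)$ converges to $\mathbb E\mathscr Z^0_{0,T}(\varphi\otimes\psi)$. By the local limit theorem, $q_{TN}(w-v)=\frac2N g_{T/2}\big(\frac{w-v}{\sqrt N}\big)+o(\frac1N)$ uniformly on $\mathbb Z^2_{\rm even}$, and the sum converges to $\frac12\iint\varphi(x)\psi(y)g_{T/2}(y-x)\,dx\,dy$. So $\mathbb E\mathscr Z^0_{0,T}(dx,dy)=\frac12g_{T/2}(y-x)\,dx\,dy$,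 and
$$\mathbb E\big|\mathscr Z^0_{0,T}(\varphi_r\otimes\psi_r)-\mathscr Z^0_{0,T}([0,1)^2\times\mathbb R^2)\big|\le\tfrac12\iint\big|\varphi_r(x)\psi_r(y)-\mathbf 1_{[0,1)^2}(x)\big|g_{T/2}(y-x)\,dx\,dy\longrightarrow0$$
as $r\to\infty$. With (9.2), the standard approximation theorem for convergence in law shows that $z(A_0)$ converges in law to $\mathscr Z^0_{0,T}([0,1)^2\times\mathbb R^2)$, whatever the sequence $(\beta_k)$.

**Step 4: convergence of moments.** We upgrade from law to $p$-th moments. The variables $z(A_0)^p$ are uniformly integrable: if $p<1$ because $\mathbb Ez(A_0)\le\frac12$, otherwise by Lemma 7.1 with an integer $h>p$, $h\ge2$. Hence $a_{p,T}(\beta)\to\bar a_{p,T}<\infty$. The limit is positive because, for $\beta$ small, $a_{p,T}\ge4^{-p}$ if $p\ge1$ (Jensen) and $a_{p,T}\ge ce^{-\Lambda_0T}$ if $p<1$, by (8.2). $\square$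

## 10. Existence of $c_p$, its sign, and its convexity

**Proof of Theorem A.** Let $p\in(0,1)\cup(1,\infty)$. Let $\beta\downarrow0$ in Proposition 8.1 with $T,\delta$ fixed. By Lemma 9.1, both $\liminf_{\beta\downarrow0}N\mathtt F_p$ and $\limsup_{\beta\downarrow0}N\mathtt F_p$ lie within
$$\frac{C_{p,\delta}+C_p\log(1+T)+C_p\delta T}{T+1}$$
of the finite number $\frac{\log\bar a_{p,T}}{T+1}$, so they are finite and differ by at most twice this bound. Let $T\to\infty$ and then $\delta\downarrow0$: they coincide. Call the common value $\chi_p$. By (3.5), $e^{\pi/\sigma^2(\beta)}=(1+o(1))e^\alpha N(\beta)$, so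
$$e^{\pi/\sigma^2(\beta)}\mathtt F_p(\beta)\longrightarrow c_p:=e^\alpha\chi_p\in\mathbb R.$$
By the known bound (i), $c_p\le-c'(p\wedge(1-p))<0$ for $p\in(0,1)$. By (ii), $c_p\ge c'(p-1)>0$ for $p>1$. As $c_p\ne0$, this says exactly that $\mathtt F_p(\beta)\sim c_pe^{-\pi/\sigma^2(\beta)}$. $\blacksquare$

**Proof of Theorem B(1).** For $p\ne1$, letting $\beta\downarrow0$ in Proposition 8.1 gives
$$|(T+1)\chi_p-\log\bar a_{p,T}|\le C_{p,\delta}+C_p\log(1+T)+C_p\delta T\qquad\text{for all }T\in\mathbb N,\ \delta\in(0,\tfrac1{16}].$$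
Divide by $T$, let $T\to\infty$ and then $\delta\downarrow0$: $\frac1T\log\bar a_{p,T}\to\chi_p$. By the cited theorem the law of the SHF does not depend on the law of $\omega$, so neither does $c_p=e^\alpha\chi_p$. $\blacksquare$

Theorem B(2) was proved in Section 3. Combined with (1) it gives $\chi_2=16e^{-\pi}e^{-\alpha}=e^{-\gamma_E}$, since $e^\alpha=16e^{\gamma_E-\pi}$.

**Proof of Theorem B(3).** By Hölder, $p\mapsto\log\mathbb E[Z_n^p]$ is convex. Hence on any given interval $(0,b)$ with $b>1$, for $\beta$ small ($\beta<\beta_0/b$), $p\mapsto e^{\pi/\sigma^2(\beta)}\mathtt F_p(\beta)$ is finite and convex. As $\beta\downarrow0$ it converges pointwise to $c_p$, by Theorem A for $p\ne1$ and because $\mathtt F_1\equiv0$ for $p=1$. A pointwise limit of convex functions is convex, and the convergence is uniform on compact subsets of the open interval. Finally compare the convex function $p\mapsto c_p$ with the line $p\mapsto16e^{-\pi}(p-1)$ through its points at $p=1$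 and $p=2$. Between these points a convex function lies below its chord, and outside them above the extended chord. These are the stated inequalities. $\blacksquare$
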